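\title{Sch\"utzenberger groups of minimal shift spaces:\\ finite generation and topological rank}

\begin{abstract}
To an infinite minimal shift space $X$ and a pseudovariety $\mathsf V$ of finite semigroups one attaches a profinite group $G_{\mathsf V}(X)$, a maximal subgroup of the free pro-$\mathsf V$ semigroup, whose rank is at most the topological rank of $X$. We show that there is no converse: $G_{\mathsf S}(X)$ can be trivial while $X$ has infinite topological rank. We also show that for every proper pseudovariety of groups $\mathsf H$ there is an $X$ with $G_{\overline{\mathsf H}}(X)$ trivial and $G_{\mathsf S}(X)$ not finitely generated. Both examples come from a class of directive sequences in which one direct system computes the homomorphisms of the group into a finite group $F$, when read with coefficients in $F$, and the topological rank, when read with coefficients in $\mathbb Q$. The same method determines which profinite groups occur as $G_{\mathsf S}(X)$, and with which topological ranks the finitely generated ones occur.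
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Shift spaces and topological rank}
Let $A$ be a finite alphabet, let $A^+$ be the free semigroup and $A^*$ the free monoid on $A$, and let $T$ be the shift map of $A^{\mathbb Z}$, $(Tx)_i=x_{i+1}$. A \emph{shift space} is a nonempty closed set $X\subseteq A^{\mathbb Z}$ with $T(X)=X$. Its \emph{language} $L(X)$ is the set of nonempty words $x_{[i,j)}=x_i\cdots x_{j-1}$ with $x\in X$. The shift space is \emph{minimal} if it contains no smaller shift space. We consider infinite minimal shift spaces; these have no periodic points and are Cantor minimal systems.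

A Bratteli--Vershik representation describes $(X,T)$ by a sequence of finer and finer partitions of $X$ into towers of clopen sets, the vertices of a level being the towers of the corresponding partition; the definition is recalled in Section~\ref{sec:rank}. The \emph{topological rank} of $X$ is the least $r$ such that some representation has at most $r$ vertices at every level, and it is $\infty$ if there is no such $r$. It measures how many building blocks are needed, at every scale, to describe the points of $X$.

\subsection*{Sch\"utzenberger groups}
A \emph{pseudovariety} is a class of finite semigroups closed under subsemigroups, homomorphic images and finite direct products. We write $\mathsf S$ for all finite semigroups, $\mathsf G$ for all finite groups, and $\mathsf{LSl}$ for the finite semigroups $S$ in which $eSe$ is commutative and consists of idempotents for every idempotent $e$. The letter $\mathsf H$ always denotes a pseudovariety of groups, possibly trivial, and $\overline{\mathsf H}$ is the pseudovariety of finite semigroups all of whose subgroups lie in $\mathsf H$. Thus $\overline{\mathsf G}=\mathsf S$, and every $\overline{\mathsf H}$ contains the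 finite semigroups with only trivial subgroups, among them those of $\mathsf{LSl}$.

A compact semigroup is \emph{pro-$\mathsf V$} if continuous homomorphisms into members of $\mathsf V$ separate its points. The \emph{free pro-$\mathsf V$ semigroup} $\overline{\Omega}_A\mathsf V$ is the pro-$\mathsf V$ semigroup, topologically generated by $A$, such that every map from $A$ to a pro-$\mathsf V$ semigroup extends to a unique continuous homomorphism. Its elements are \emph{pseudowords}. For $\mathsf V\supseteq\mathsf{LSl}$ it contains $A^+$.

In a semigroup $S$, with $S^1$ the monoid obtained by adjoining an identity, Green's relations are defined by $s\mathrel{\mathcal J}t$ if $S^1sS^1=S^1tS^1$, $s\mathrel{\mathcal R}t$ if $sS^1=tS^1$, $s\mathrel{\mathcal L}t$ if $S^1s=S^1t$, and $\mathcal H=\mathcal R\cap\mathcal L$. We call $t$ a \emph{factor}, \emph{prefix} or \emph{suffix} of $s$ if $s$ lies in $S^1tS^1$, $tS^1$ or $S^1t$. The $\mathcal H$-class $H_e$ of an idempotent $e$ is a group with identity $e$, and these are the maximal subgroups of $S$.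

Let $\mathsf V\supseteq\mathsf{LSl}$ and let $X$ be an infinite minimal shift space. We take as known the facts on which the definition of our group rests: the set $J_{\mathsf V}(X)$ of pseudowords in $\overline{\Omega}_A\mathsf V\setminus A^+$ all of whose factors in $A^+$ belong to $L(X)$ is a $\mathcal J$-class, it is regular (it contains idempotents), and its maximal subgroups are pairwise isomorphic profinite groups. Their common isomorphism type is the \emph{$\mathsf V$-Sch\"utzenberger group} $G_{\mathsf V}(X)$. The \emph{rank} $\operatorname{rk}G$ of a profinite group is the least number of topological generators, and $G$ is \emph{finitely generated} if its rank is finite.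

The group $G_{\overline{\mathsf H}}(X)$ is pro-$\mathsf H$, because continuous homomorphisms into members of $\overline{\mathsf H}$ separate its points and map it onto subgroups of these members. In particular it is trivial as soon as it has no nontrivial continuous homomorphism into a member of $\mathsf H$, and it is trivial for every $X$ when $\mathsf H$ is trivial.

\subsection*{The questions and the answers}
It is known that for every pseudovariety $\mathsf V\supseteq\mathsf{LSl}$,
\begin{equation}\label{eq:bound}
\text{if $X$ has finite topological rank $n$, then } \operatorname{rk}G_{\mathsf V}(X)\le n .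
\end{equation}
The following two questions about an infinite minimal shift space $X$ come from Almeida, Costa and Goulet-Ouellet~\cite{ACG}.
\begin{enumerate}
\item[(Q1)] If $G_{\mathsf S}(X)$ is finitely generated, does $X$ have finite topological rank?
\item[(Q2)] If $\mathsf H$ is a nontrivial pseudovariety of groups and $G_{\overline{\mathsf H}}(X)$ is finitely generated, is $G_{\mathsf S}(X)$ finitely generated?
\end{enumerate}
The bound \eqref{eq:bound} suggests that towers play the role of generators. If they behaved as \emph{free} generators one would expect two positive answers: the rank of the group would count the towers, and a single nontrivial group $F\in\mathsf H$ would detect it, since a free profinite group on $d$ generators has exactly $|F|^d$ continuous homomorphisms to $F$. Remark~\ref{rem:stationary} describes a family of shifts in which \eqref{eq:bound} is indeed an equality. Nevertheless both answers are negative, in the strongest form.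

\begin{theorem}\label{thm:A}
There is an infinite minimal shift space $X$ of infinite topological rank such that $G_{\mathsf S}(X)$ is trivial.
\end{theorem}

\begin{theorem}\label{thm:B}
For every pseudovariety of groups $\mathsf H\neq\mathsf G$ there is an infinite minimal shift space $X$ such that $G_{\overline{\mathsf H}}(X)$ is trivial and $G_{\mathsf S}(X)$ is not finitely generated.
\end{theorem}

So the implication in (Q2) fails for every proper $\mathsf H$, for instance for $p$-groups, abelian groups or solvable groups; for $\mathsf H=\mathsf G$ it is a tautology. The method gives a more complete picture. A profinite group $P$ is \emph{projective} if for every continuous surjective homomorphism $\alpha\colon K\to K'$ of profinite groups, every continuous homomorphism $P\to K'$ is of the form $\alpha\beta$ with $\beta\colon P\to K$ a continuous homomorphism.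

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(a)] A profinite group is isomorphic to $G_{\mathsf S}(X)$ for some infinite minimal shift space $X$ if and only if it is metrizable and projective. Every such group is realized by an $X$ of infinite topological rank.
\item[(b)] Let $P$ be a finitely generated projective profinite group and let $r\in\{1,2,3,\dots\}\cup\{\infty\}$. There is an infinite minimal shift space $X$ of topological rank exactly $r$ with $G_{\mathsf S}(X)\cong P$ if and only if $r\ge\max(\operatorname{rk}P,2)$.
\item[(c)] For $\mathsf H\neq\mathsf G$ and $d\ge0$ there is an infinite minimal shift space $X$ such that $G_{\overline{\mathsf H}}(X)$ is free pro-$\mathsf H$ on $d$ generators and $G_{\mathsf S}(X)$ is not finitely generated.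
\end{enumerate}
\end{theorem}

Section~\ref{sec:tool} introduces the shifts we use, states the tool that computes both invariants (Theorem~\ref{thm:tool}) and applies it to a two-letter example. Section~\ref{sec:AB} derives Theorems~\ref{thm:A} and~\ref{thm:B} from the tool, whose three parts are proved in Sections~\ref{sec:cuts}, \ref{sec:group} and~\ref{sec:rank}. Section~\ref{sec:C} proves Theorem~\ref{thm:C}. The bound \eqref{eq:bound} is used only in Remark~\ref{rem:stationary} and in the ``only if'' part of Theorem~\ref{thm:C}(b).

\section{Directive sequences and two direct limits}\label{sec:tool}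

We write $|w|$ for the length of a word $w$ and $|w|_b$ for the number of occurrences of the letter $b$. A homomorphism from $B^+$ to a group $\Gamma$ is determined by its arbitrary values on letters, so we identify $\operatorname{Hom}(B^+,\Gamma)$ with $\Gamma^B$. A homomorphism $\sigma\colon (B')^+\to B^+$ induces $\sigma^*\colon\Gamma^B\to\Gamma^{B'}$, $\varphi\mapsto\varphi\sigma$. When $\Gamma$ is abelian and written additively, $\sigma^*$ is given by an integer matrix:
\begin{equation}\label{eq:matrix}
(\sigma^*\lambda)(b')=\sum_{b\in B}|\sigma(b')|_b\,\lambda(b)\qquad(b'\in B').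
\end{equation}

\begin{definition}\label{def:adm}
Let $B,B'$ be finite alphabets with $|B|\ge2$. A homomorphism $\sigma\colon(B')^+\to B^+$ is \emph{admissible} if there are distinct letters $a,c\in B$ and an integer $\mu\ge1$ such that:
\begin{enumerate}
\item[(M1)] the words $\sigma(b')$, $b'\in B'$, are distinct, and $\sigma(b')=a^\mu v_{b'}$, where $v_{b'}$ is nonempty, begins and ends with $c$, and does not contain $a^\mu$;
\item[(M2)] every $\sigma(b')$ contains every word of length $2$ over $B$;
\item[(M3)] the vectors $(|\sigma(b')|_b)_{b\in B}$, $b'\in B'$, span $\mathbb Q^B$; by \eqref{eq:matrix} this says that $\sigma^*\colon\mathbb Q^B\to\mathbb Q^{B'}$ is injective.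
\end{enumerate}
\end{definition}

In (M1) the word $a^\mu$ is a marker that shows where the images of letters begin; it will let us decode words by looking at bounded windows, and it will exclude periodicity. (If $\sigma(b')=w$ for all $b'$, the construction below starts from powers of the image of $w$ and yields a finite shift.) Condition (M2) gives minimality, and (M3) is used only in the lower bound for the topological rank.

An \emph{admissible directive sequence} is a sequence of admissible homomorphisms $\sigma_n\colon A_{n+1}^+\to A_n^+$, $n\ge0$, with data $a_n,c_n,\mu_n$; we put $A=A_0$. For $n\le m$ let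
\[
\sigma_{n,m}=\sigma_n\sigma_{n+1}\cdots\sigma_{m-1}\colon A_m^+\to A_n^+,\qquad \tau_n=\sigma_{0,n},\qquad C_n=\tau_n(A_n)\subseteq A^+ ,
\]
where $\sigma_{n,n}$ is the identity. Let $L$ be the set of nonempty factors of the words $\tau_n(b)$, $n\ge0$, $b\in A_n$. The \emph{shift of the sequence} is the set $X$ of all $x\in A^{\mathbb Z}$ whose finite factors all lie in $L$.

For a group $\Gamma$ the maps $\sigma_n^*$ form a direct system of sets $\Gamma^{A_0}\to\Gamma^{A_1}\to\cdots$. Its limit $\varinjlim\Gamma^{A_n}$ is the disjoint union of the sets $\Gamma^{A_n}$, in which $\varphi\in\Gamma^{A_n}$ and $\psi\in\Gamma^{A_m}$ are identified when $\varphi\sigma_{n,k}=\psi\sigma_{m,k}$ for some $k\ge n,m$. A homomorphism $\alpha\colon\Gamma\to\Gamma'$ acts on the limit by $[\varphi]\mapsto[\alpha\varphi]$. We write $\operatorname{Hom}_c$ for sets of continuous homomorphisms, and a family of bijections is \emph{natural} if it commutes with these actions of the maps $\alpha$.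

\begin{theorem}\label{thm:tool}
Let $X$ be the shift of an admissible directive sequence.
\begin{enumerate}
\item[(a)] $X$ is an infinite minimal shift space.
\item[(b)] For every pseudovariety of groups $\mathsf H$ there are bijections
\[
\varinjlim_n F^{A_n}\longrightarrow\operatorname{Hom}_c\bigl(G_{\overline{\mathsf H}}(X),F\bigr)\qquad(F\in\mathsf H),
\]
natural in $F$.
\item[(c)] The topological rank of $X$ is $\sup_n|A_n|$.
\end{enumerate}
\end{theorem}

The picture behind (b) and (c) is the following. Every point of $X$ is, for each $n$, a concatenation of words of $C_n$ in a unique way. A suitable maximal subgroup consists of the pseudowords that are limits of products of words of $C_n$ for every $n$, and $\varphi\in F^{A_n}$ evaluates such a product by multiplying the values of its blocks. In the same way $\lambda\in\mathbb Q^{A_n}$ defines a function on $X$ whose sum along a block of a higher level adds up the values of the blocks of level $n$ inside it. By (M3) the space $\varinjlim\mathbb Q^{A_n}$ has dimension $\sup_n|A_n|$. So the group and the rank are read off the same direct system with different coefficients, and an integer matrix may well be injective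 over $\mathbb Q$ and zero modulo $2$.

The left side in (b) does not depend on $\mathsf H$. Applying (b) to $\mathsf H$ and to $\mathsf G$ gives, for these shifts, natural bijections
\begin{equation}\label{eq:compare}
\operatorname{Hom}_c\bigl(G_{\overline{\mathsf H}}(X),F\bigr)\cong\operatorname{Hom}_c\bigl(G_{\mathsf S}(X),F\bigr)\qquad(F\in\mathsf H).
\end{equation}
We also use repeatedly that a group topologically generated by $d$ elements has at most $|F|^d$ continuous homomorphisms to a finite group $F$.

\begin{example}\label{ex:two}
Let $A_n=\{a,c\}$ and $\sigma_n=\sigma$ for all $n$, where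
\[
\sigma(a)=aa\,cacacc,\qquad \sigma(c)=aa\,cacacccc .
\]
With $\mu=2$, condition (M1) holds, and both words contain $aa$, $ac$, $ca$, $cc$. The letter counts are $(4,4)$ and $(4,6)$, so for an abelian group $\Gamma$ and $\lambda=(\alpha,\gamma)\in\Gamma^{\{a,c\}}$,
\[
\sigma^*(\alpha,\gamma)=(4\alpha+4\gamma,\;4\alpha+6\gamma).
\]
Over $\mathbb Q$ the determinant is $8$, so $\sigma$ is admissible and $X$ has topological rank $2$. Over $\mathbb Z/2$ the map $\sigma^*$ is zero, so the limit is one point. Let $\mathsf H$ be the pseudovariety of $2$-groups. A nontrivial finite $2$-group maps onto $\mathbb Z/2$, so the pro-$2$ group $G_{\overline{\mathsf H}}(X)$, which has only the trivial homomorphism to $\mathbb Z/2$, is trivial. Over $\mathbb Z/3$ the map is $(\alpha,\gamma)\mapsto(\alpha+\gamma,\alpha)$, a bijection, so $G_{\mathsf S}(X)$ has $9$ continuous homomorphisms to $\mathbb Z/3$ and needs at least two generators.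
\end{example}

Both theorems are visible here in miniature: $\mathbb Q$ sees two dimensions that $\mathbb Z/2$ does not see, as in Theorem~\ref{thm:A}, and so does $\mathbb Z/3$, a simple group outside $\mathsf H$, as in Theorem~\ref{thm:B}. To go further the alphabets must grow, and the morphisms must change with the level.

\begin{remark}\label{rem:stationary}
Suppose $A_n=A$ and $\sigma_n=\sigma$ for all $n$, with $|A|=r$. By (M3) the matrix in \eqref{eq:matrix} has determinant $D\ne0$. For a prime $p\nmid D$ the map $\sigma^*$ is a bijection of $(\mathbb Z/p)^A$, so $G_{\mathsf S}(X)$ has $p^r$ continuous homomorphisms to $\mathbb Z/p$ and rank at least $r$, the topological rank. So \eqref{eq:bound} is an equality for constant admissible sequences. With varying $\sigma_n$ we can instead kill the groups of order at most $n+1$ at level $n$.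
\end{remark}

\section{Prescribing values in a finite group}\label{sec:AB}

To exploit Theorem~\ref{thm:tool} we need admissible morphisms whose effect on a given finite group is prescribed. For a cyclic group of order $h$ this asks for a matrix of full rank with prescribed residues modulo $h$, and one obtains it by adding a large multiple of $h$ times an invertible matrix. The same device works for every finite group, since inserting $h$-th powers changes letter counts and leaves values in the group unchanged.

\begin{lemma}\label{lem:supply}
Let $B,B'$ be finite alphabets with $2\le|B|\le|B'|$, let $\rho\colon B^+\to Q$ be a homomorphism onto a finite group, and let $q_{b}\in Q$ for $b\in B'$. There is an admissible $\sigma\colon(B')^+\to B^+$ with $\rho(\sigma(b))=q_{b}$ for all $b\in B'$.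
\end{lemma}

\begin{proof}
Fix distinct $a,c\in B$, a word $u$ that begins and ends with $c$ and contains all words of length $2$ over $B$, and for each $q\in Q$ a word $z_q\in B^+$ with $\rho(z_q)=q$. Let $h=|Q|$ and $\mu>\max(|u|,\max_q|z_q|)$. For $b\in B'$ let $z_b=z_q$ with $q=\rho(a^\mu u)^{-1}q_b\,\rho(uu)^{-1}$, and put
\[
\sigma(b)=a^\mu\,u\,z_b\,u\,\Bigl(\prod_{x\in B}(cxc)^{h\,i_{b,x}}\Bigr)u ,
\]
with the product taken in a fixed order and with integers $i_{b,x}\ge0$ chosen below. Since $h$-th powers are trivial in $Q$, we get $\rho(\sigma(b))=\rho(a^\mu u)\,q\,\rho(uu)=q_b$. Condition (M2) holds because of $u$. The part of $\sigma(b)$ after $a^\mu$ begins and ends with $c$, and each of its runs of $a$ lies inside a copy of $u$, inside $z_b$ or inside $cac$, because $u$ and $cxc$ begin and end with $c$; so these runs are shorter than $\mu$.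

It remains to obtain (M3) and distinct images. Let $(e_x)_{x\in B}$ be the standard basis of $\mathbb Q^B$ and $f_x=e_x+2e_c$. The $f_x$ form a basis, since $f_c=3e_c$ and $e_x=f_x-\tfrac23f_c$ for $x\neq c$. The vector of letter counts of $\sigma(b)$ is $y_b+h\sum_xi_{b,x}f_x$, with $y_b$ independent of the exponents. Choose an injection $\iota\colon B\to B'$, and put $i_{\iota(x),x}=k$ and $i_{\iota(x),x'}=0$ for $x'\ne x$. In the basis $(f_x)$ the vectors of the words $\sigma(\iota(x))$ form the matrix $Y+hkI$ with $Y$ independent of $k$. Its determinant is a polynomial in $k$ with leading term $(hk)^{|B|}$, hence nonzero for large $k$. Then (M3) holds, and the words $\sigma(\iota(x))$ are distinct because their vectors are. For the remaining letters $b\in B'$, taken one after the other, put $i_{b,x}=0$ for $x\ne c$ and choose $i_{b,c}$ so large that $\sigma(b)$ is longer than all words chosen before.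
\end{proof}

A single finite group controls all small groups at once. Given a finite alphabet $B$, a pseudovariety $\mathsf H$ and $k\ge1$, let $Q_{\mathsf H}(B,k)$ be the quotient of the free group on $B$ by the intersection of the kernels of all homomorphisms into members of $\mathsf H$ of order at most $k$. There are finitely many such kernels, so $Q_{\mathsf H}(B,k)$ embeds in a finite product of members of $\mathsf H$ and lies in $\mathsf H$. The canonical map $\rho\colon B^+\to Q_{\mathsf H}(B,k)$ is onto, because a subsemigroup of a finite group is a subgroup. By construction,
\begin{equation}\label{eq:factor}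
\text{if $F\in\mathsf H$ and $|F|\le k$, every $\varphi\in F^B$ is $\bar\varphi\rho$ for a homomorphism $\bar\varphi\colon Q_{\mathsf H}(B,k)\to F$.}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take alphabets with $|A_n|=n+2$ and let $\rho_n\colon A_n^+\to Q_{\mathsf G}(A_n,n+1)$ be the canonical maps. By Lemma~\ref{lem:supply} there are admissible $\sigma_n$ with $\rho_n\sigma_n(b)=1$ for all $b\in A_{n+1}$. Let $F$ be a finite group and $n\ge|F|-1$. By \eqref{eq:factor}, $\sigma_n^*$ sends every $\varphi=\bar\varphi\rho_n\in F^{A_n}$ to the trivial homomorphism, so $\varinjlim F^{A_n}$ is one point. By Theorem~\ref{thm:tool}, $X$ is infinite and minimal, it has infinite topological rank, and $G_{\mathsf S}(X)$ has only trivial continuous homomorphisms to finite groups, so it is trivial.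
\end{proof}

For Theorem~\ref{thm:B} we want to kill the small members of $\mathsf H$ at each level while keeping alive more and more homomorphisms into a fixed simple group $\Delta\notin\mathsf H$. The two demands are compatible because $\Delta^n$ and a member of $\mathsf H$ have no common nontrivial quotient.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Every finite group embeds in a symmetric group, hence in an alternating group $\operatorname{Alt}_k$ with $k\ge5$. As $\mathsf H\neq\mathsf G$ is closed under subgroups, some such $\operatorname{Alt}_k$ is not in $\mathsf H$. So there is a finite simple group $\Delta\notin\mathsf H$; this is the only use of $\mathsf H\ne\mathsf G$. (For $2$-groups one may take $\Delta=\mathbb Z/3$, as in Example~\ref{ex:two}.)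

Let $A_n=\Delta^n\times\{0,1\}$, so that $2\le|A_n|\le|A_{n+1}|$. Let $\psi_n\colon A_n^+\to\Delta^n$ be given on letters by the first projection, and let $\pi_n\colon A_n^+\to Q_n=Q_{\mathsf H}(A_n,n+1)$ be canonical. Both maps are onto.

We claim that $\rho_n=(\pi_n,\psi_n)\colon A_n^+\to Q_n\times\Delta^n$ is onto. Its image $K$ is a subgroup that projects onto both factors. Let $N=\{t\in\Delta^n:(1,t)\in K\}$, which is normal in $\Delta^n$ because $K$ projects onto $\Delta^n$. The surjection $K\to\Delta^n/N$ is trivial on $1\times N$, the kernel of $K\to Q_n$, so $\Delta^n/N$ is a quotient of $Q_n$ and lies in $\mathsf H$. A coordinate copy of $\Delta$ in $\Delta^n$ cannot embed in $\Delta^n/N$, since $\Delta\notin\mathsf H$; being simple, it is contained in $N$. Hence $N=\Delta^n$, so $K$ contains $1\times\Delta^n$ and projects onto $Q_n$, and $K=Q_n\times\Delta^n$.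

By Lemma~\ref{lem:supply} there are admissible $\sigma_n$ with
\[
\rho_n\sigma_n\bigl((t_1,\dots,t_{n+1}),j\bigr)=\bigl(1,(t_1,\dots,t_n)\bigr)
\]
for all letters of $A_{n+1}$. Let $X$ be the shift of the sequence, which is infinite and minimal.

If $F\in\mathsf H$ and $n\ge|F|-1$, every $\varphi\in F^{A_n}$ factors through $\pi_n$ by \eqref{eq:factor}, and $\pi_n\sigma_n$ is trivial. So $\varinjlim F^{A_n}$ is one point for every $F\in\mathsf H$, and the pro-$\mathsf H$ group $G_{\overline{\mathsf H}}(X)$ is trivial by Theorem~\ref{thm:tool}(b).

For $1\le i\le n$ let $\varphi_{n,i}\in\Delta^{A_n}$ be the $i$-th coordinate of $\psi_n$. Both $\sigma_n^*\varphi_{n,i}$ and $\varphi_{n+1,i}$ send the letter $((t_1,\dots,t_{n+1}),j)$ to $t_i$, so they are equal. For $i\ne i'$ the maps $\varphi_{n,i}$ and $\varphi_{n,i'}$ differ at every level $n\ge i,i'$, since $\Delta$ is nontrivial. Hence the classes $[\varphi_{i,i}]$, $i\ge1$, are infinitely many distinct elements of $\varinjlim\Delta^{A_n}\cong\operatorname{Hom}_c(G_{\mathsf S}(X),\Delta)$, and $G_{\mathsf S}(X)$ is not finitely generated.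
\end{proof}

\section{Cuts}\label{sec:cuts}

In this section and the next two we fix an admissible directive sequence. Everything depends on one combinatorial property: whether a position of a word of $C_n^*$ lies between two blocks can be decided from a window of bounded size.

\begin{lemma}\label{lem:marker}
Let $\sigma$ satisfy \textup{(M1)}, let $y\in(B')^*$ and $\sigma(y)=w_1w_2$. If $w_2$ begins with $a^\mu$, then $y=y_1y_2$ with $\sigma(y_1)=w_1$ and $\sigma(y_2)=w_2$. Moreover $\sigma$ is injective on $(B')^*$.
\end{lemma}

\begin{proof}
Since each $v_{b'}$ begins and ends with $c\ne a$, a maximal run of $a$ in $\sigma(y)$ is either the prefix $a^\mu$ of the image of a letter of $y$ or a run of length less than $\mu$ inside some $v_{b'}$. So $a^\mu$ occurs exactly at the beginnings of the images of letters. These occurrences cut $\sigma(y)$ into the images of the letters of $y$, which determine the letters because the words $\sigma(b')$ are distinct.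
\end{proof}

Thus every $\tau_n$ is injective on $A_n^*$. Let $\ell_n^-$ and $\ell_n^+$ be the least and the greatest length of a word of $C_n$. A word containing four different factors of length $2$ has length at least $5$, so (M2) gives $|\sigma_n(b)|\ge5$ and $\ell_n^-\ge5^n$. By (M1),
\begin{equation}\label{eq:proper}
\text{every word of $C_{n+1}$ lies in $\tau_n(a_n)A^+$ and in $A^+\tau_n(c_n)$.}
\end{equation}
For $w=\tau_n(z)\in C_n^*$, an integer $i$ is an \emph{$n$-cut} of $w$ if $z=z_1z_2$ with $|\tau_n(z_1)|=i$. Both $0$ and $|w|$ are $n$-cuts, and consecutive $n$-cuts are at distance between $\ell_n^-$ and $\ell_n^+$. Put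
\[
N_0=0,\qquad N_{n+1}=N_n+\mu_n\ell_n^+ .
\]

\begin{lemma}\label{lem:recog}
Let $\alpha uv\beta$ and $\alpha'uv\beta'$ be words of $C_n^*$ with $|u|,|v|\ge N_n$. If $|\alpha u|$ is an $n$-cut of the first word, then $|\alpha'u|$ is an $n$-cut of the second.
\end{lemma}

\begin{proof}
For $n=0$ every position is a cut. Assume the statement for $n$, write $a=a_n$, $\mu=\mu_n$, and let $\alpha uv\beta=\tau_{n+1}(y)$ and $\alpha'uv\beta'=\tau_{n+1}(y')$ with $|u|,|v|\ge N_{n+1}$ and $|\alpha u|$ an $(n+1)$-cut. Then $v\beta=\tau_n(\sigma_n(y_2))$ for a suffix $y_2$ of $y$, which is nonempty because $v$ is, so $\sigma_n(y_2)$ begins with $a^\mu$. As $|v|\ge N_n+\mu\ell_n^+$, we have $v=\tau_n(a)^\mu v'$ with $|v'|\ge N_n$. The positions $|\alpha u\,\tau_n(a)^j|$, $0\le j\le\mu$, are $n$-cuts of the first word, and each has at least $N_n$ letters of $uv$ on both sides. By induction the positions $|\alpha'u\,\tau_n(a)^j|$ are $n$-cuts of the second word $\tau_n(\sigma_n(y'))$. The factor of $\sigma_n(y')$ between two successive ones has image $\tau_n(a)$, so it is $a$ by injectivity. Hence $\sigma_n(y')=w_1w_2$ with $|\tau_n(w_1)|=|\alpha'u|$ and $w_2$ beginning with $a^\mu$.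 By Lemma~\ref{lem:marker}, $w_1=\sigma_n(y_1')$ for a prefix $y_1'$ of $y'$, so $|\alpha'u|$ is an $(n+1)$-cut.
\end{proof}

Let $\operatorname{Fact}_n$, $\operatorname{Pref}_n$ and $\operatorname{Suf}_n$ be the sets of factors, prefixes and suffixes, possibly empty, of words of $C_n^*$. An \emph{embedding} of $w\in\operatorname{Fact}_n$ is a factorization $\alpha w\beta$ of a word of $C_n^*$, and a position $i\in\{0,\dots,|w|\}$ is a cut of the embedding if $|\alpha|+i$ is an $n$-cut of $\alpha w\beta$. The position $i$ is \emph{interior} if $N_n\le i\le|w|-N_n$. We call $w$ \emph{$n$-long} if $|w|\ge2N_n+\ell_n^+$. Write $w[i,j)$ for the factor between positions $i\le j$. We shall use four facts.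
\begin{enumerate}
\item[(C1)] An interior position is a cut of every embedding or of none, by Lemma~\ref{lem:recog}. In the first case it is an \emph{interior cut} of $w$.
\item[(C2)] Any $\ell_n^++1$ consecutive positions contain a cut of a given embedding. So an $n$-long word has interior cuts; the first one, $i$, satisfies $N_n\le i\le N_n+\ell_n^+$, and the last one, $j$, satisfies $N_n\le|w|-j\le N_n+\ell_n^+$.
\item[(C3)] If $i\le j$ are cuts of one embedding, then $w[0,i)\in\operatorname{Suf}_n$, $w[i,j)\in C_n^*$ and $w[j,|w|)\in\operatorname{Pref}_n$; if they are consecutive cuts, then $w[i,j)\in C_n$.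
\item[(C4)] If $w'=\gamma w\delta\in\operatorname{Fact}_n$, an embedding of $w'$ is also one of $w$. So an interior position $i$ of $w$ is an interior cut of $w$ if and only if $|\gamma|+i$ is an interior cut of $w'$.
\end{enumerate}
In Example~\ref{ex:two} we have $N_1=2$ and $\ell_1^+=10$; the interior $1$-cuts of a word are the interior positions followed by $aa$, as in
\begin{equation}\label{eq:cutex}
w=cc\,\big|\,aacacacc\,\big|\,aacacacccc\,\big|\,aac .
\end{equation}

\begin{proposition}\label{prop:shift}
$X$ is an infinite minimal shift space, $L(X)=L$, and $L\subseteq\operatorname{Fact}_n$ for all $n$.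
\end{proposition}

\begin{proof}
By (M2) every letter of $A_n$ occurs in every $\sigma_n(b')$, so a factor $u$ of $\tau_n(b)$ is a factor of every word of $C_m$ for all $m>n$. Since $C_m\subseteq C_k^+$ for $k\le m$, this gives $L\subseteq\operatorname{Fact}_k$ for all $k$.

Let $u$ be a factor of $\tau_n(b)$, let $b''\in A_{n+2}$, and write $\sigma_{n+1}(b'')=b_1b_2b_3\cdots$, a word of length at least $5$. Then $u$ occurs in $\tau_{n+1}(b_2)$, hence in $\tau_{n+2}(b'')$ with letters on both sides. So every word of $L$ extends by a letter on each side within $L$. Repeating this, we place any $u\in L$ in a point of $X$, so that $L(X)=L$. The set $X$ is nonempty, closed and shift invariant by its definition.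

With $u$ as above, a word of $L$ of length at least $2\ell_{n+1}^+$ lies in $\operatorname{Fact}_{n+1}$, so it contains a whole word of $C_{n+1}$, and therefore $u$. Hence every point of $X$ contains every word of $L(X)$, every orbit is dense, and $X$ is minimal.

Suppose $X$ is finite. Then some $x\in X$ has a period $p\ge1$. Choose $n$ with $\ell_n^->p$, a factor $w$ of $x$ of length $2N_n+\ell_n^++p$, and an embedding of $w$. By (C2) the first interior cut $i$ satisfies $i+p\le|w|-N_n$. By periodicity $w[i-N_n,i+N_n)=w[i+p-N_n,i+p+N_n)$, so Lemma~\ref{lem:recog}, applied to two factorizations of the same word of $C_n^*$, shows that $i+p$ is a cut. Two cuts are then at distance $p<\ell_n^-$, which is impossible.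
\end{proof}

This proves Theorem~\ref{thm:tool}(a). The next lemma says that membership in $C_n^+$ can be tested locally; this is what allows us to pass to limits of words.

\begin{lemma}\label{lem:local}
Let $M=2N_n+\ell_n^++1$ and let $w$ be a word with $|w|\ge M$. Suppose that all factors of $w$ of length $M$ lie in $\operatorname{Fact}_n$, that its prefix of length $M$ lies in $\operatorname{Pref}_n$ and that its suffix of length $M$ lies in $\operatorname{Suf}_n$. Then $w\in C_n^+$.
\end{lemma}

\begin{proof}
We show by induction on the length that every prefix of $w$ of length at least $M$ lies in $\operatorname{Pref}_n$. Let $w'v$ be a prefix, with $v$ a letter, $|w'|\ge M$ and $w'\beta\in C_n^*$. Let $q'v$ be the suffix of $w'v$ of length $M$, and let $\alpha q'v\beta'\in C_n^*$. The word $q'$ is $n$-long and has two embeddings, one in $w'\beta$ and one in $\alpha q'v\beta'$. Take an interior cut of $q'$ and let $r$ be the part of $q'$ after it. The first embedding gives $w'=\tau_n(z)r$ with $z\in A_n^*$, and the second gives $rv\beta'\in C_n^*$. So $w'v\beta'=\tau_n(z)\,rv\beta'\in C_n^*$.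

Thus $w\beta\in C_n^*$ for some $\beta$. Let $q$ be the suffix of $w$ of length $M$, with $\alpha q\in C_n^*$, and let $r$ be the part of $q$ after an interior cut. The embedding in $w\beta$ gives $w=\tau_n(z)r$, and the embedding in $\alpha q$ gives $r\in C_n^*$.
\end{proof}

\section{Homomorphisms from the Sch\"utzenberger group to finite groups}\label{sec:group}

Fix $\mathsf H$, and write $\Omega_n=\overline{\Omega}_{A_n}\overline{\mathsf H}$ and $\Omega=\Omega_0$. The proof of Theorem~\ref{thm:tool}(b) has three steps: we identify a maximal subgroup $E$ of $J_{\overline{\mathsf H}}(X)$ with the pseudowords that are products of blocks of every level, we show that $\varphi\in F^{A_n}$ can be evaluated on such pseudowords, and we check that this gives each homomorphism $E\to F$ exactly once in the limit.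

\subsection*{Facts on pseudowords}
We use the following textbook facts.
\begin{enumerate}
\item[(P1)] For a finite alphabet $B$, the semigroup $\overline{\Omega}_B\mathsf V$ is compact, metrizable and totally disconnected, and every clopen subset is a union of fibers of a continuous homomorphism onto a member of $\mathsf V$.
\item[(P2)] A compact semigroup is \emph{stable}: $x\mathrel{\mathcal J}xy$ implies $x\mathrel{\mathcal R}xy$, and $x\mathrel{\mathcal J}yx$ implies $x\mathrel{\mathcal L}yx$.
\item[(P3)] A nonempty compact semigroup contains an idempotent.
\end{enumerate}

\begin{lemma}\label{lem:words}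
Let $B$ be a finite alphabet, $\Xi=\overline{\Omega}_B\overline{\mathsf H}$, and let $w_k\in B^+$ converge to $g\in\Xi$.
\begin{enumerate}
\item[(i)] Every word of $B^+$ is an isolated point of $\Xi$.
\item[(ii)] For every $M$ and all large $k$, the word $w_k$ and $g$ have the same factors, prefixes and suffixes in $B^+$ of length at most $M$.
\item[(iii)] If $g\notin B^+$, then $|w_k|\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $w\equiv_Mw'$ mean that $w$ and $w'$ have the same factors, prefixes and suffixes of length at most $M$. There are finitely many classes, and a word shorter than $M$ is alone in its class. The relation is a congruence: for $|w|\ge M$ and a letter $v$, the word $wv$ has the short prefixes of $w$, and its short suffixes and new short factors have the form $qv$ with $q$ a suffix of $w$ shorter than $M$; the left side is symmetric. A factor of length at most $M$ of a power of $w$ meets at most $M$ copies of $w$, so $w^M\equiv_Mw^{M+1}$, and the quotient has only trivial subgroups. So the quotient map extends to a continuous homomorphism $\eta_M$ on $\Xi$. Each fiber of $\eta_M$ is clopen, hence is the closure of its intersection with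 the dense set $B^+$, which is a class. For $M>|w|$ this gives (i). For $|u|\le M$ the language $B^*uB^*$ is a union of classes, so its closure is a union of fibers; this closure is the compact set $\Xi^1u\,\Xi^1$. Thus $\eta_M(g)$ determines whether $u$ is a factor of $g$, and likewise for prefixes and suffixes. As $\eta_M(w_k)=\eta_M(g)$ for large $k$, (ii) follows. In (iii), bounded lengths along a subsequence would give a constant subsequence.
\end{proof}

\subsection*{A maximal subgroup}
By the universal property, $\sigma_{n,m}$ and $\tau_n$ extend to continuous homomorphisms $\Omega_m\to\Omega_n$ and $\Omega_n\to\Omega$, for which we keep the same names. The set $I_n=\tau_n(\Omega_n)$ is the closure of $C_n^+$. The $I_n$ form a decreasing sequence of compact subsemigroups of $\Omega$, so $E=\bigcap_nI_n$ is a nonempty compact subsemigroup.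

\begin{proposition}\label{prop:E}
$E$ is a maximal subgroup of $J=J_{\overline{\mathsf H}}(X)$. Hence $E\cong G_{\overline{\mathsf H}}(X)$.
\end{proposition}

\begin{proof}
\emph{$E$ is contained in $J$.} Let $g\in E$. If $g$ were a word, then, being isolated and in the closure of $C_n^+$, it would lie in $C_n^+$ for every $n$, contradicting $\ell_n^-\to\infty$. Let $u\in A^+$ be a factor of $g$ and choose $n$ with $\ell_n^-\ge|u|$. By Lemma~\ref{lem:words}(ii), $u$ is a factor of a word of $C_n^+$, and being short it is a factor of $\tau_n(bb')$ for some $b,b'\in A_n$. By (M2), $bb'$ occurs in $\sigma_n(b'')$ for $b''\in A_{n+1}$, so $u$ is a factor of $\tau_{n+1}(b'')$ and $u\in L=L(X)$.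

\emph{$E$ is contained in a group $H_e$.} Let $p$ be the limit of a convergent subsequence of the words $\tau_n(a_n)$. These words lie in $L$ and their lengths tend to infinity, so $p\notin A^+$ by Lemma~\ref{lem:words}(i) and $p\in J$ by part (ii). Let $g\in E$. By \eqref{eq:proper}, $C_{n+1}^+$ and hence its closure $I_{n+1}$ are contained in the compact set $\tau_n(a_n)\Omega$, so $g=\tau_n(a_n)g_n$ for all $n$. Passing to a further subsequence along which $g_n$ converges, we get $g=pg'$. As $g$ and $p$ lie in the $\mathcal J$-class $J$, stability gives $g\mathrel{\mathcal R}p$. The same argument with $\tau_n(c_n)$ on the right gives $p'\in J$ with $g\mathrel{\mathcal L}p'$ for all $g\in E$. So $E$ lies in one $\mathcal H$-class. By (P3) it contains an idempotent $e$, and $E\subseteq H_e\subseteq J$.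

\emph{$H_e$ is contained in $E$.} Let $g\in H_e$, fix $n$, let $M$ be as in Lemma~\ref{lem:local}, and let $w_k\in A^+$ converge to $g$. Since $e\notin A^+$ is a limit of words of $C_n^+$, Lemma~\ref{lem:words} shows that $e$ has a prefix $u\in\operatorname{Pref}_n$ and a suffix $u'\in\operatorname{Suf}_n$ of length $M$. From $g=ege$ we see that $u$ is a prefix and $u'$ a suffix of $g$. All factors of $g$ of length $M$ lie in $L\subseteq\operatorname{Fact}_n$, since $g\in J$. By Lemma~\ref{lem:words}, for large $k$ the word $w_k$ satisfies the hypotheses of Lemma~\ref{lem:local}, so $w_k\in C_n^+$. Hence $g\in I_n$ for every $n$.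
\end{proof}

\subsection*{Decoding inside $\overline{\mathsf H}$}
Let $F\in\mathsf H$ and $\varphi\in F^{A_n}$. As $F\in\overline{\mathsf H}$, the map $\varphi$ extends to a continuous homomorphism $\Omega_n\to F$. For $g=\tau_n(x)\in E$ we want to define $\hat\varphi(g)=\varphi(x)$. The difficulty is that injectivity of $\tau_n$ on words says nothing yet about pseudowords: $\varphi(x)$ must be computed from $\tau_n(x)$ by a finite semigroup over the alphabet $A$, and this semigroup must lie in $\overline{\mathsf H}$. The solution is to remember, for a long word, the two ends, where the cuts are still uncertain, and only the $\varphi$-value of the middle part, which is already decoded. For the word \eqref{eq:cutex} one remembers $(cc,\varphi(ac),aac)$.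

\begin{lemma}\label{lem:decode}
Let $F\in\mathsf H$ and $\varphi\in F^{A_n}$. There are a finite semigroup $S\in\overline{\mathsf H}$, a continuous homomorphism $\eta\colon\Omega\to S$ and a map $\kappa$ from a subset of $S$ to $F$ such that $\varphi(x)=\kappa(\eta(\tau_n(x)))$ for all $x\in\Omega_n\setminus A_n^+$.
\end{lemma}

\begin{proof}
We drop the index $n$ from $\tau_n,C_n,N_n,\ell_n^+$, $\operatorname{Fact}_n$, $\operatorname{Pref}_n$, $\operatorname{Suf}_n$, say \emph{long} for $n$-long, put $B=A_n$, and let $\varphi$ send the empty word to $1$. Let $w\in\operatorname{Fact}$ be long, with first and last interior cuts $i\le j$. By (C3), $w=s\,\tau(x)\,p$ with $|s|=i$, $|s\,\tau(x)|=j$, $s\in\operatorname{Suf}$, $p\in\operatorname{Pref}$ and a unique $x\in B^*$. Its \emph{type} is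
\[
\operatorname{type}(w)=(s,\varphi(x),p).
\]
By (C2), $|s|,|p|\le N+\ell^+$, so there are finitely many types. For $w,w'\in A^+$ let $w\sim w'$ if $w=w'$, or $w,w'\notin\operatorname{Fact}$, or $w,w'\in\operatorname{Fact}$ are long of the same type. This is an equivalence relation with finitely many classes.

\emph{The relation $\sim$ is a congruence.} The words outside $\operatorname{Fact}$ form an ideal of $A^+$. So it suffices to take a long $w=s\,\tau(x)\,p\in\operatorname{Fact}$ and a letter $v$, and to show that the classes of $wv$ and $vw$ depend only on $v$ and $\operatorname{type}(w)$.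

First, $wv\in\operatorname{Fact}$ if and only if $pv\in\operatorname{Pref}$. Indeed, if $\alpha s$ and $pv\beta$ lie in $C^*$, so does $\alpha s\,\tau(x)\,pv\beta$; conversely, $j$ is a cut of every embedding of $wv$ by (C4), and (C3) gives $pv\in\operatorname{Pref}$. Now let $wv\in\operatorname{Fact}$. By (C4) its interior cuts are those of $w$ and possibly the one new interior position $j'=|w|+1-N$. We claim that $j'$ is a cut if and only if
\begin{equation}\label{eq:newcut}
pv=\tau(y)\,p'\quad\text{with } y\in B,\ p'\in\operatorname{Pref},\ |p'|=N .
\end{equation}
If \eqref{eq:newcut} holds, with $\alpha s,\,p'\beta\in C^*$, then $j'$ is a cut of the embedding $\alpha s\,\tau(xy)\,p'\beta$. Conversely, if $j'$ is a cut, then $j$ and $j'$ are consecutive cuts, because a cut strictly between them would be an interior cut of $w$ after $j$; then (C3) gives \eqref{eq:newcut}. Whether \eqref{eq:newcut} holds depends only on $pv$, and so do $p'$, the suffix of length $N$, and $y$, by injectivity of $\tau$. The type of $wv$ is $(s,\varphi(x)\varphi(y),p')$ if \eqref{eq:newcut} holds and $(s,\varphi(x),pv)$ otherwise.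

On the left, the same two arguments with the cut $i$ show that $vw\in\operatorname{Fact}$ if and only if $vs\in\operatorname{Suf}$. In that case the interior cuts of $vw$ are those of $w$ shifted by $1$ and possibly the position $N$, which is a cut if and only if $vs=s'\tau(y)$ with $y\in B$, $s'\in\operatorname{Suf}$, $|s'|=N$. The type of $vw$ is then $(s',\varphi(y)\varphi(x),p)$, with $s'$ and $y$ determined by $vs$, and it is $(vs,\varphi(x),p)$ otherwise.

So $S=A^+/{\sim}$ is a finite semigroup.

\emph{The subgroups of $S$ lie in $\mathsf H$.} The class $0$ of the words outside $\operatorname{Fact}$, if there are any, is a zero of $S$, so the only subgroup containing it is $\{0\}$. Let $K$ be a subgroup with $0\notin K$. The class of a word $w\in\operatorname{Fact}$ that is not long is $\{w\}$, which is not idempotent since $w^2\ne w$. So the identity of $K$ is the class of a long word $w$, of type $(s,g,p)$ say. Each $h\in K$ equals $1_Kh1_K$, so it is the class of a word $wuw$, which lies in $\operatorname{Fact}$ as $h\neq0$. By (C4) the first interior cut of $wuw$ is that of its prefix $w$ and the last is that of its suffix $w$, so $h$ is the class of type $(s,g_h,p)$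 for a unique $g_h\in F$, and $h\mapsto g_h$ is injective. Let $h_1,h_2\in K$ be the classes of $w_1=s\,\tau(x_1)\,p$ and $w_2=s\,\tau(x_2)\,p$. Then $w_1w_2\in\operatorname{Fact}$ because $h_1h_2\ne0$. By (C4) the last interior cut of $w_1$ and the first of $w_2$ give interior cuts of $w_1w_2$, so $ps=\tau(x_0)$ by (C3), with $x_0\in B^*$ independent of $h_1,h_2$. The first interior cut of $w_1w_2=s\,\tau(x_1x_0x_2)\,p$ is that of $w_1$ and the last is that of $w_2$, so $g_{h_1h_2}=g_{h_1}\varphi(x_0)g_{h_2}$. Therefore $h\mapsto\varphi(x_0)g_h$ is an injective homomorphism $K\to F$, and $K\in\mathsf H$. Thus $S\in\overline{\mathsf H}$, and the quotient map extends to a continuous homomorphism $\eta\colon\Omega\to S$.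

\emph{The map $\kappa$.} On the class of type $(s,g,p)$ with $s,p\in C^*$ let $\kappa$ take the value $\varphi(\tau^{-1}(s))\,g\,\varphi(\tau^{-1}(p))$. Let $x\in\Omega_n\setminus B^+$ be the limit of words $x_k\in B^+$. By Lemma~\ref{lem:words}(iii), $\tau(x_k)$ is long for large $k$. Its interior cuts are cuts of the embedding with empty $\alpha,\beta$, so $x_k=y_1y_2y_3$ with $\operatorname{type}(\tau(x_k))=(\tau(y_1),\varphi(y_2),\tau(y_3))$, and $\kappa(\eta(\tau(x_k)))=\varphi(x_k)$. For large $k$ we have $\varphi(x_k)=\varphi(x)$ and $\eta(\tau(x_k))=\eta(\tau(x))$ by continuity.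
\end{proof}

The proof controls the subgroups of $S$ and nothing else about $S$. This is where we use that the pseudovariety has the form $\overline{\mathsf H}$.

\begin{proof}[Proof of Theorem~\ref{thm:tool}(b)]
We take $E$ for $G_{\overline{\mathsf H}}(X)$. Let $F\in\mathsf H$ and $\varphi\in F^{A_n}$. Every $g\in E$ is $\tau_n(x)$ for some $x\in\Omega_n$, and $x\notin A_n^+$ because $g\notin A^+$. By Lemma~\ref{lem:decode}, $\varphi(x)=\kappa(\eta(g))$ depends only on $g$, and continuously; call it $\hat\varphi(g)$. If $g=\tau_n(x)$ and $g'=\tau_n(x')$, then $gg'=\tau_n(xx')$, so $\hat\varphi$ is a homomorphism. If $g=\tau_{n+1}(x)=\tau_n(\sigma_n(x))$, then $\widehat{\sigma_n^*\varphi}(g)=\varphi(\sigma_n(x))=\hat\varphi(g)$, so $[\varphi]\mapsto\hat\varphi$ is well defined on the limit. For $\alpha\colon F\to F'$ we have $\widehat{\alpha\varphi}(g)=\alpha\varphi(x)=\alpha\hat\varphi(g)$, which is naturality.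

\emph{Surjectivity.} Let $\chi\in\operatorname{Hom}_c(E,F)$. The sets $\chi^{-1}(f)$, $f\in F$, are disjoint closed subsets of the compact totally disconnected space $\Omega$, so they are contained in disjoint clopen sets. By (P1), taking a product over $f$, there is a continuous homomorphism $\theta\colon\Omega\to R$ with $R$ finite such that each of these clopen sets is a union of fibers of $\theta$. Then $\chi=\chi'\theta$ on $E$ for a map $\chi'\colon\theta(E)\to F$, which is a homomorphism since $\chi$ and $\theta$ are. If $r\in\theta(I_n)$ for all $n$, the nonempty compact sets $\theta^{-1}(r)\cap I_n$ decrease and have a common point, so $r\in\theta(E)$. As $R$ is finite, $\theta(I_n)=\theta(E)$ for some $n$. Then $\varphi=\chi'\theta\tau_n$ is a continuous homomorphism $\Omega_n\to F$, and $\hat\varphi(\tau_n(x))=\chi'\theta(\tau_n(x))=\chi(\tau_n(x))$ whenever $\tau_n(x)\in E$.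

\emph{Injectivity.} Two classes have representatives $\varphi,\psi$ at a common level $n$; suppose $\hat\varphi=\hat\psi$. Let $E_n=\bigcap_{m\ge n}\sigma_{n,m}(\Omega_m)$. Since $\tau_n\sigma_{n,m}=\tau_m$, we have $\tau_n(E_n)\subseteq E$, so $\varphi(x)=\hat\varphi(\tau_n(x))=\psi(x)$ for $x\in E_n$. The clopen set $\{x\in\Omega_n:\varphi(x)\neq\psi(x)\}$ misses the intersection of the decreasing compact sets $\sigma_{n,m}(\Omega_m)$, so it misses one of them. Thus $\varphi\sigma_{n,m}=\psi\sigma_{n,m}$ for some $m$.
\end{proof}

\section{Topological rank}\label{sec:rank}

\subsection*{Bratteli--Vershik representations}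
A \emph{Bratteli diagram} has finite nonempty vertex sets $V_0=\{v_0\},V_1,V_2,\dots$ and, for $N\ge1$, a finite set of edges from $V_{N-1}$ to $V_N$, such that every vertex emits an edge and every vertex other than $v_0$ receives one. It is \emph{ordered} if the edges arriving at each vertex are linearly ordered. Two paths from $v_0$ to the same vertex are then compared at the last edge where they differ. The infinite paths from $v_0$ form a compact space, in which the \emph{cylinders} $[\pi]$ of paths beginning with a given finite path $\pi$ form a basis of clopen sets. The diagram is \emph{properly ordered} if it is simple (for each $N$ there is $N'>N$ such that all vertices of $V_N$ are joined to all vertices of $V_{N'}$) and there are exactly one infinite path of maximal edges and one of minimal edges. The \emph{Vershik map} sends the first of these to the second. On any other path it replaces an initial segment that is not the largest path to its endpoint by the next one, and keeps the tail. A \emph{Bratteli--Vershik representation} of $X$ is a properly ordered diagram with a homeomorphism from $X$ to its path space that conjugates $T$ to the Vershik map.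

Fix such a representation and view cylinders as subsets of $X$. If $\pi_0<\dots<\pi_{h_v-1}$ are the paths from $v_0$ to $v\in V_N$, then $T[\pi_j]=[\pi_{j+1}]$ for $j<h_v-1$. So, with $Z_v=[\pi_0]$,
\begin{equation}\label{eq:towers}
\text{the cylinders of level $N$ are the sets $T^jZ_v$, $v\in V_N$, $0\le j<h_v$, and they partition $X$.}
\end{equation}
A clopen partition of this shape is a \emph{Kakutani--Rokhlin partition} with towers indexed by $v$ and base $\bigcup_vZ_v$. Conversely, by Herman, Putnam and Skau~\cite{HPS}, a refining sequence of Kakutani--Rokhlin partitions that generates the topology and whose bases decrease to a point yields a Bratteli--Vershik representation with one vertex per tower at each level.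

\begin{lemma}\label{lem:ranktwo}
An infinite minimal shift space has topological rank at least $2$.
\end{lemma}

\begin{proof}
Suppose there is one vertex per level. Choose $N$ such that $x\mapsto x_0$ is constant on the cylinders $Z,TZ,\dots,T^{h-1}Z$ of level $N$. They partition $X$ and $T$ is a bijection, so $T^hZ=Z$. Then $T^ix$ and $T^{i+h}x$ lie in the same cylinder, so $x_i=x_{i+h}$ for all $x$ and $i$, and $X$ is finite.
\end{proof}

To bound the rank from below we need an invariant that does not depend on the representation. Let $D(X)$ be the quotient of the $\mathbb Q$-vector space of locally constant functions $X\to\mathbb Q$ by the subspace of \emph{coboundaries} $g\circ T-g$; it is $K^0(X)\otimes\mathbb Q$ for $K^0(X)=C(X,\mathbb Z)/\{g\circ T-g\}$. For a clopen set $Z$, the choice $g=1_{TZ}$ gives $g\circ T-g=1_Z-1_{TZ}$, so all levels of a tower have the same class in $D(X)$.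

\begin{lemma}\label{lem:dim}
If $X$ has a Bratteli--Vershik representation with at most $k$ vertices per level, then $\dim D(X)\le k$.
\end{lemma}

\begin{proof}
Finitely many locally constant functions are constant on the cylinders of some level $N$. By \eqref{eq:towers} their classes lie in the span of the at most $k$ classes of $1_{Z_v}$, $v\in V_N$. So no $k+1$ classes are linearly independent.
\end{proof}

\subsection*{Blocks of a point}
Return to the shift of an admissible directive sequence. An integer $i$ is an \emph{$n$-cut of $x\in X$} if $N_n$ is an interior cut of $x_{[i-N_n,i+N_n)}\in\operatorname{Fact}_n$. By (C4), the $n$-cuts of $x$ in $[k+N_n,l-N_n]$ correspond to the interior cuts of $x_{[k,l)}$. So by (C2) and (C3) the $n$-cuts are unbounded in both directions, and the word between two consecutive ones is $\tau_n(b)$ for a unique $b\in A_n$; we call it an \emph{$n$-block with label $b$}.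

\begin{lemma}\label{lem:blocks}
Let $x\in X$ and $n\le m$.
\begin{enumerate}
\item[(i)] Every $m$-cut is an $n$-cut, and the labels of the $n$-blocks inside an $m$-block with label $b'$ spell the word $\sigma_{n,m}(b')$.
\item[(ii)] Every $b\in A_n$ is the label of an $n$-block of $x$.
\item[(iii)] For $m\ge1$, every $m$-cut is preceded by $\tau_{m-1}(c_{m-1})$ and followed by $\tau_{m-1}(a_{m-1})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $i<i'$ be consecutive $m$-cuts, bounding a block with label $b'$, and embed $w=x_{[i-N_m,i'+N_m)}$ in a word $\tau_m(y)$. Then $i$ and $i'$ correspond to consecutive $m$-cuts of $\tau_m(y)$, that is, to a factorization $y=y_1b'y_2$. The same word is $\tau_n(\sigma_{n,m}(y_1)\,\sigma_{n,m}(b')\,\sigma_{n,m}(y_2))$, which is an embedding of $w$ at level $n$. Since $N_n\le N_m$, the $n$-cuts of $x$ in $[i,i']$ are the cuts of this embedding. (ii) Apply (i) with $m=n+1$; by (M2) every letter occurs in $\sigma_n(b')$. (iii) An $m$-cut lies between two words of $C_m$; use \eqref{eq:proper}.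
\end{proof}

Let $U_n(b)$ be the set of $x\in X$ having an $n$-block with label $b$ that starts at $0$. It is clopen, since membership depends only on $x_{[-N_n,\,|\tau_n(b)|+N_n)}$, and nonempty by (ii). Also $T^ix\in U_n(b)$ if and only if an $n$-block of $x$ with label $b$ starts at $i$.

\begin{proposition}\label{prop:lower}
The classes of the functions $1_{U_n(b)}$, $b\in A_n$, are linearly independent in $D(X)$.
\end{proposition}

\begin{proof}
Let $\lambda\in\mathbb Q^{A_n}$ and suppose $f=\sum_b\lambda(b)1_{U_n(b)}=g\circ T-g$, where $g(x)$ depends only on $x_{[-R,R)}$. The sum of a coboundary along a piece of orbit telescopes, and we choose pieces whose two ends look alike. Take $m>n$ with $\ell_{m-1}^-\ge R$. By Lemma~\ref{lem:blocks}(iii) the word $x_{[i-R,i+R)}$, and hence $g(T^ix)$, is the same for all $m$-cuts $i$ of $x$. Let $b'\in A_m$ and let $i<i'$ bound an $m$-block of $x$ with label $b'$. By Lemma~\ref{lem:blocks}(i),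
\[
0=g(T^{i'}x)-g(T^ix)=\sum_{i\le j<i'}f(T^jx)=\sum_{b\in A_n}\lambda(b)\,|\sigma_{n,m}(b')|_b=(\sigma_{n,m}^*\lambda)(b').
\]
So $\sigma_{n,m}^*\lambda=0$. By (M3), $\sigma_{n,m}^*=\sigma_{m-1}^*\cdots\sigma_n^*$ is injective, and $\lambda=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tool}(c)]
By Proposition~\ref{prop:lower} and Lemma~\ref{lem:dim}, the rank is at least $|A_n|$ for every $n$. For the upper bound let
\[
\mathcal P_n=\{T^jU_n(b): b\in A_n,\ 0\le j<|\tau_n(b)|\}.
\]
A point $x$ lies in $T^jU_n(b)$ if and only if the $n$-block of $x$ that contains the coordinate $0$ has label $b$ and starts at $-j$. So $\mathcal P_n$ is a Kakutani--Rokhlin partition with $|A_n|$ towers, and its base is the set of points with an $n$-cut at $0$. By Lemma~\ref{lem:blocks}(i), $\mathcal P_{n+1}$ refines $\mathcal P_n$ and the bases decrease. Let $\ell=\ell_{n-1}^-$. By Lemma~\ref{lem:blocks}(iii), all points of the base of $\mathcal P_n$ have the same $x_{[-\ell,\ell)}$, so the nonempty compact bases intersect in one point. By the same lemma, the points of $T^jU_n(b)$ agree on the block containing $0$ and on $\ell$ further coordinates on each side, hence on $[-\ell,\ell]$.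 So the partitions generate the topology. Preceded by the trivial partition for the root, they give a Bratteli--Vershik representation with $|A_n|$ vertices at level $n+1$, by the result of~\cite{HPS} quoted above.
\end{proof}

\begin{remark}
Proposition~\ref{prop:lower} fails without (M3), which was not used for blocks and towers. In Example~\ref{ex:two} replace $\sigma(c)$ by $aa\,caccac$, so that (M1) and (M2) hold and both images have four letters of each kind. Each of $U_0(a)$ and $U_0(c)$ is the union of four levels of each tower of $\mathcal P_1$, so both have the class of $4\cdot1_{U_1(a)}+4\cdot1_{U_1(c)}$ in $D(X)$.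
\end{remark}

\section{Realizing projective profinite groups}\label{sec:C}

Theorem~\ref{thm:tool}(b) describes the group through its homomorphisms to finite groups. We first check that this description determines it. In a pro-$\mathsf H$ group $G$ every quotient $G/N$ by an open normal subgroup lies in $\mathsf H$: by compactness $N$ contains the intersection of finitely many kernels of continuous homomorphisms into members of $\mathsf H$. Also $G=\varprojlim G/N$.

\begin{lemma}\label{lem:yoneda}
Let $G$ and $P$ be pro-$\mathsf H$ groups with bijections $\Theta_F\colon\operatorname{Hom}_c(G,F)\to\operatorname{Hom}_c(P,F)$, natural in $F\in\mathsf H$. Then $G\cong P$.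
\end{lemma}

\begin{proof}
Let $\nu_N\colon G\to G/N$ be the projections. By naturality the maps $\Theta_{G/N}(\nu_N)\colon P\to G/N$ are compatible, so they define a continuous homomorphism $\beta\colon P\to G$ with $\nu_N\beta=\Theta_{G/N}(\nu_N)$. Every $\chi\in\operatorname{Hom}_c(G,F)$ is $\bar\chi\nu_N$ with $N=\ker\chi$, so $\Theta_F(\chi)=\bar\chi\,\Theta_{G/N}(\nu_N)=\chi\beta$. The same construction for $\Theta^{-1}$ gives $\gamma\colon G\to P$ with $\Theta_F^{-1}(\xi)=\xi\gamma$. Then $\chi\beta\gamma=\chi$ and $\xi\gamma\beta=\xi$ for all $\chi,\xi$, and these maps separate points, so $\beta$ and $\gamma$ are inverse to each other.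
\end{proof}

For finite $r$ let $\Phi_r$ be the free profinite group on $x_1,\dots,x_r$. Let $\Phi_\infty$ be the free profinite group on a sequence $x_1,x_2,\dots$ converging to $1$: continuous homomorphisms from $\Phi_\infty$ to a profinite group $K$ correspond to sequences in $K$ converging to $1$, and for finite $K$ to sequences that are eventually $1$. Every metrizable profinite group $P$ is a quotient of $\Phi_\infty$. To see this, take open normal subgroups $P=N_0\supseteq N_1\supseteq\cdots$ with trivial intersection and list coset representatives of $N_1$ in $N_0$, then of $N_2$ in $N_1$, and so on; this sequence converges to $1$ and generates a subgroup that maps onto every $P/N_k$.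

A projective group $P$ is a retract of a free group $\Phi$, so it is the image of an idempotent endomorphism $\epsilon$ of $\Phi$, and $\operatorname{Hom}_c(P,F)$ is the limit of the constant direct system given by $\epsilon^*$ on $\operatorname{Hom}_c(\Phi,F)$. If $\epsilon$ were an admissible morphism of words we would take $\sigma_n=\epsilon$. Instead we let $\sigma_n$ agree with $\epsilon$ as far as groups of order at most $n+1$ can tell. The proof of Theorem~\ref{thm:A} did this for the trivial endomorphism.

\begin{proposition}\label{prop:realize}
Let $P$ be a metrizable projective profinite group. Let $r=\infty$, or let $r$ be an integer with $r\ge\max(\operatorname{rk}P,2)$. There is an admissible directive sequence whose shift $X$ has topological rank $r$ and satisfies $G_{\mathsf S}(X)\cong P$.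
\end{proposition}

\begin{proof}
Let $\Phi=\Phi_r$ and let $\pi\colon\Phi\to P$ be a continuous surjective homomorphism. By projectivity there is a continuous homomorphism $s\colon P\to\Phi$ with $\pi s=\mathrm{id}_P$. Put $\epsilon=s\pi$, so that $\epsilon^2=\epsilon$. For a finite group $F$ let $Y_F=\operatorname{Hom}_c(\Phi,F)$ and $Y_F^\epsilon=\{\theta\epsilon:\theta\in Y_F\}$, which is the set of $\theta$ with $\theta\epsilon=\theta$. The map $\chi\mapsto\chi\pi$ is a natural bijection $\operatorname{Hom}_c(P,F)\to Y_F^\epsilon$: it is injective as $\pi$ is onto, $\chi\pi\epsilon=\chi\pi$, and $\theta\epsilon=(\theta s)\pi$.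

We choose integers $k_n\ge2$ and put $A_n=\{x_1,\dots,x_{k_n}\}$. Let $\rho_n\colon A_n^+\to Q_n=Q_{\mathsf G}(A_n,n+1)$ be canonical, and let $p_n\colon\Phi\to Q_n$ be the continuous homomorphism that agrees with $\rho_n$ on $A_n$ and sends $x_i$ to $1$ for $i>k_n$. If $r$ is finite, take $k_n=r$. If $r=\infty$, take $k_0=2$ and, given $k_n$, choose $k_{n+1}>k_n$ with $p_n\epsilon(x_i)=1$ for all $i>k_{n+1}$, which is possible because $p_n\epsilon$ is continuous with finite target. By Lemma~\ref{lem:supply} there are admissible $\sigma_n$ with $\rho_n\sigma_n(x_i)=p_n\epsilon(x_i)$ for $i\le k_{n+1}$. By Theorem~\ref{thm:tool}(c), $X$ has topological rank $\sup_nk_n=r$.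

Fix $F$ and consider only levels $n\ge|F|-1$, which does not change the limit. For $\varphi\in F^{A_n}$ let $\tilde\varphi\in Y_F$ agree with $\varphi$ on $A_n$ and send the other $x_i$ to $1$. Write $\varphi=\bar\varphi\rho_n$ by \eqref{eq:factor}; then $\tilde\varphi=\bar\varphi p_n$, as both sides agree on all $x_i$. For $i\le k_{n+1}$ we get $\varphi\sigma_n(x_i)=\bar\varphi p_n\epsilon(x_i)=\tilde\varphi\epsilon(x_i)$, and for $i>k_{n+1}$ we get $\tilde\varphi\epsilon(x_i)=\bar\varphi(1)=1$. Hence
\begin{equation}\label{eq:approx}
\widetilde{\sigma_n^*\varphi}=\tilde\varphi\,\epsilon .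
\end{equation}
Consider $\varinjlim F^{A_n}\to Y_F^\epsilon$, $[\varphi]\mapsto\tilde\varphi\epsilon$. It is well defined, since $\widetilde{\sigma_n^*\varphi}\,\epsilon=\tilde\varphi\epsilon^2=\tilde\varphi\epsilon$. It is injective, since for $\varphi,\psi\in F^{A_n}$ the equality $\tilde\varphi\epsilon=\tilde\psi\epsilon$ gives $\sigma_n^*\varphi=\sigma_n^*\psi$ by \eqref{eq:approx}. It is surjective, since $\theta\in Y_F^\epsilon$ is trivial on almost all $x_i$, so $\theta=\tilde\varphi$ with $\varphi\in F^{A_n}$ for large $n$, and $\tilde\varphi\epsilon=\theta$. It is natural, since $\widetilde{\alpha\varphi}=\alpha\tilde\varphi$. With Theorem~\ref{thm:tool}(b) we obtain natural bijections $\operatorname{Hom}_c(G_{\mathsf S}(X),F)\cong\operatorname{Hom}_c(P,F)$, and Lemma~\ref{lem:yoneda} gives $G_{\mathsf S}(X)\cong P$.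
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(a) The group $G_{\mathsf S}(X)$ is a closed subgroup of the metrizable semigroup $\overline{\Omega}_A\mathsf S$, so it is metrizable. It is projective because every closed subgroup of a free profinite monoid is a projective profinite group, by Rhodes and Steinberg~\cite{RS}. The converse, with infinite topological rank, is Proposition~\ref{prop:realize} for $r=\infty$.

(b) A finitely generated profinite group has finitely many open normal subgroups of each index, so it is metrizable, and Proposition~\ref{prop:realize} gives the ``if'' part. Conversely, let $X$ have topological rank $r$ and $G_{\mathsf S}(X)\cong P$. For $r=\infty$ there is nothing to prove. For finite $r$ we have $r\ge\operatorname{rk}P$ by \eqref{eq:bound} and $r\ge2$ by Lemma~\ref{lem:ranktwo}.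

(c) We add $d$ free generators to the group of Theorem~\ref{thm:B}. Let $X_0$ be the shift constructed in its proof and $P_0=G_{\mathsf S}(X_0)$, which is metrizable and projective by (a) and is not finitely generated. Let $P=P_0\amalg\Phi_d$ be the free profinite product, with $\Phi_0$ trivial. It is characterized by the natural bijections
\[
\operatorname{Hom}_c(P,K)\cong\operatorname{Hom}_c(P_0,K)\times K^d
\]
for profinite groups $K$. Homomorphisms from $P_0$ and elements of $K^d$ lift along surjections, so $P$ is projective. The compact metrizable group $P_0$ has countably many clopen subsets, so $\operatorname{Hom}_c(P_0,F)$ and $\operatorname{Hom}_c(P,F)$ are countable for finite $F$; hence $P$ has countably many open normal subgroups and is metrizable. The pair $(\mathrm{id},(1,\dots,1))$ defines a surjection $P\to P_0$, so $P$ is not finitely generated. Let $X$ be given by Proposition~\ref{prop:realize} for $P$ and $r=\infty$. For $F\in\mathsf H$, \eqref{eq:compare} applied to $X_0$ shows that $\operatorname{Hom}_c(P_0,F)$ is one point, because $G_{\overline{\mathsf H}}(X_0)$ is trivial. Applied to $X$, it gives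
\[
\operatorname{Hom}_c\bigl(G_{\overline{\mathsf H}}(X),F\bigr)\cong\operatorname{Hom}_c(P,F)\cong F^d ,
\]
naturally in $F\in\mathsf H$. The free pro-$\mathsf H$ group on $d$ generators has the same natural description, so by Lemma~\ref{lem:yoneda} it is isomorphic to $G_{\overline{\mathsf H}}(X)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACG}
Jorge Almeida, Alfredo Costa, Herman Goulet-Ouellet,
\emph{Profinite approach to S-adic shift spaces I: Saturating directive sequences},
arXiv:2509.00991 (2025).

\bibitem{HPS}
Herman, Putnam, Skau,
\emph{Ordered Bratteli diagrams, dimension groups and topological dynamics},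
Internat. J. Math. 3 (1992).

\bibitem{RS}
Rhodes, Steinberg,
\emph{Closed subgroups of free profinite monoids are projective profinite groups},
Bull. London Math. Soc. 40 (2008).

\end{thebibliography}
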